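# Ideal Schauder bases in infinite-dimensional separable Banach spaces

## 1. A basis of $\ell_2$ that converges only along the odd indices

Let $(q_n)_{n\in\omega}$ be the standard orthonormal basis of $\ell_2$, where $\omega=\{0,1,2,\dots\}$. Group the coordinates in pairs, and in each plane $\operatorname{span}(q_{2j},q_{2j+1})$ choose two vectors that become nearly parallel:
$$\mathbf a_{2j}=q_{2j},\qquad \mathbf a_{2j+1}=q_{2j}+2^{-j}q_{2j+1}.$$
Let us expand $x=\sum_n x_nq_n$. Solving $\alpha\mathbf a_{2j}+\beta\mathbf a_{2j+1}=x_{2j}q_{2j}+x_{2j+1}q_{2j+1}$ gives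
$$\alpha_{2j+1}=2^jx_{2j+1},\qquad \alpha_{2j}=x_{2j}-2^jx_{2j+1}.$$
With $s_n=\sum_{k\le n}\alpha_k\mathbf a_k$ we get $s_{2j+1}=\sum_{n\le 2j+1}x_nq_n\to x$. At an even index we stop in the middle of a plane: $s_{2j}=\sum_{n<2j}x_nq_n+\alpha_{2j}q_{2j}$. For the vector with $x_{2j}=0$, $x_{2j+1}=2^{-j/2}$ we have $\alpha_{2j}=-2^{j/2}$, so $\|s_{2j}-x\|\ge|\langle s_{2j}-x,q_{2j}\rangle|=2^{j/2}\to\infty$.

No other coefficients help. If $(\alpha_n)$ are any scalars with $s_n\to x$ along the odd $n$, then for odd $n\ge 2j+1$ we have $\langle s_n,q_{2j+1}\rangle=2^{-j}\alpha_{2j+1}$ and $\langle s_n,q_{2j}\rangle=\alpha_{2j}+\alpha_{2j+1}$. These must equal $x_{2j+1}$ and $x_{2j}$, so the $\alpha$'s are the ones above.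

So $(\mathbf a_n)$ is not a Schauder basis. But if we agree to ignore what happens at even indices, every vector has exactly one expansion. How much can one gain by ignoring a suitable family of sets of indices? Can it produce a basis in *every* separable space?

## 2. Ideals of negligible index sets and the statements to be proved

Scalars are $\mathbb K=\mathbb R$ or $\mathbb C$, and we work in ZFC.

**Definition (ideal).** An *ideal on $\omega$* is a family $\mathcal I\subseteq\mathcal P(\omega)$ that contains all finite sets and is closed under finite unions and under taking subsets. It is *nontrivial* if $\mathcal I\ne\mathcal P(\omega)$, equivalently $\omega\notin\mathcal I$.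

Examples are $\mathrm{Fin}$, the ideal of finite sets, and $\mathcal E=\{A\subseteq\omega: A\text{ contains only finitely many odd numbers}\}$.

**Definition (ideal convergence).** A sequence $(\mathbf x_n)$ in a normed space is *$\mathcal I$-convergent* to $\mathbf x$ if $\{n:\|\mathbf x_n-\mathbf x\|\ge\varepsilon\}\in\mathcal I$ for every $\varepsilon>0$.

For $\mathrm{Fin}$ this is ordinary convergence; for $\mathcal E$ it is ordinary convergence along the odd indices. Sums and scalar multiples of $\mathcal I$-convergent sequences are $\mathcal I$-convergent to the sums and multiples of the limits, because $\{\|\cdot\|\ge\varepsilon\}$ for a sum lies in the union of the two sets for $\varepsilon/2$.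

**Definition (ideal Schauder basis).** A sequence $(\mathbf a_n)_{n\in\omega}$ in $X$ is an *$\mathcal I$-Schauder basis* of $X$ if for every $x\in X$ there is exactly one scalar sequence $(\alpha_n)$ such that the partial sums $\sum_{k\le n}\alpha_k\mathbf a_k$ are $\mathcal I$-convergent to $x$. We write $\alpha_n(x)$ for the coefficients and $S_nx=\sum_{k\le n}\alpha_k(x)\mathbf a_k$.

Continuity of $x\mapsto\alpha_n(x)$ is *not* required. For $\mathcal I=\mathrm{Fin}$ this is the usual notion. Section 1 exhibits an $\mathcal E$-Schauder basis of $\ell_2$ that is not a Schauder basis. (For $\mathcal I=\mathcal P(\omega)$ every scalar sequence represents every vector, so uniqueness fails; only nontrivial ideals are of interest.)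

Three facts follow at once from uniqueness. Each $\alpha_n$ is linear, since coefficient sequences of $x$ and $y$ add to one that represents $x+y$. Next, $\alpha_n(\mathbf a_k)=\delta_{nk}$, because a finitely supported coefficient sequence has eventually constant partial sums. Hence the $\mathbf a_n$ are linearly independent.

The question, posed in Adam Kwela and Jarosław Swaczyna, "Zoo of ideal Schauder basis", arXiv:2508.21235 (2025), is this: *let $X$ be an infinite-dimensional separable Banach space; does $X$ have an $\mathcal I$-Schauder basis for some nontrivial ideal $\mathcal I$?*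

The simplest cases take one line each. If $X$ has a Schauder basis, take $\mathcal I=\mathrm{Fin}$. If $\dim X<\infty$, there is none, by linear independence. If $X$ has an $\mathcal I$-basis with $\mathcal I$ nontrivial, then $X$ is separable: for $x\in X$ and $\varepsilon>0$ the set $\{n:\|S_nx-x\|\ge\varepsilon\}$ is in $\mathcal I$, so it is not all of $\omega$, so some $S_nx$ is within $\varepsilon$ of $x$; thus $\operatorname{span}(\mathbf a_n)$ is dense. So the two assumptions on $X$ are necessary. The answer is yes.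

**Theorem 1.** Let $X$ be an infinite-dimensional separable Banach space. There are a nontrivial ideal $\mathcal J$ on $\omega$ and a $\mathcal J$-Schauder basis $(\mathbf a_n)$ of $X$. Moreover $\overline{\operatorname{span}}\{\mathbf a_k:k>n\}=X$ for every $n$, so every nontrivial finite linear combination of the coordinate functionals is discontinuous.

**Corollary 2.** A Banach space has an $\mathcal I$-Schauder basis for some nontrivial ideal $\mathcal I$ if and only if it is separable and infinite-dimensional.

**Theorem 3.** There is an infinite-dimensional separable Banach space $P$ (Pisier's space) such that, for every nontrivial ideal $\mathcal I$, every $\mathcal I$-Schauder basis of $P$ has a discontinuous coordinate functional. Consequently $P$ has no $\mathcal I$-Schauder basis for any nontrivial analytic ideal $\mathcal I$.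

Theorem 3 tells us that the discontinuity in Theorem 1 cannot be avoided in general, so a construction built on bounded projections is hopeless. Sections 3–8 prove Theorem 1 and Corollary 2 from scratch; Section 9 proves Theorem 3 from published theorems quoted there.

## 3. Abel summation: from a basis to a selection of expansions

For $\gamma\in\mathbb K^\omega$ and an ideal $\mathcal J$ put
$$|\gamma|_{\mathcal J}=\inf_{A\in\mathcal J}\ \sup_{k\notin A}|\gamma_k|\in[0,\infty]\qquad(\sup\emptyset=0).$$
For $\mathcal J=\mathrm{Fin}$ this is $\limsup_k|\gamma_k|$; for $\mathcal J=\mathcal E$ it is the $\limsup$ over odd $k$. It is a seminorm that may take the value $\infty$ (for subadditivity use $A\cup A'$), it can only decrease when $\mathcal J$ grows, and $|\gamma|_{\mathcal J}=0$ if and only if $\gamma$ is $\mathcal J$-convergent to $0$; then we call $\gamma$ *$\mathcal J$-null*. We say $\gamma$ is *bounded off $T$* if $\sup_{k\notin T}|\gamma_k|<\infty$. A $\mathcal J$-null sequence is bounded off some member of $\mathcal J$.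

Fix $u\in X$ and $u^*\in X^*$ with $\|u\|=\|u^*\|=u^*(u)=1$ (Hahn–Banach), and let $Y=\ker u^*$, again infinite-dimensional, separable and Banach. We look for a basis whose terms all lie close to one line: $u$ plus small tails of a series in $Y$. The parity trick of Section 1 returns in the next lemma.

**Lemma 4.** Let $(b_k)\subseteq Y$ with $\sum_k\|b_k\|\le1$. Let $\mathcal J$ be an ideal each of whose members contains only finitely many odd numbers. Suppose

> $(*)$ for every $y\in Y$ there is exactly one $\gamma\in\mathbb K^\omega$ with $|\gamma|_{\mathcal J}=0$ and $\sum_k\gamma_kb_k=y$ (ordinary norm convergence).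

Then $\mathcal J$ is nontrivial and $\mathbf a_n=u+\sum_{k\ge n}b_k$ is a $\mathcal J$-Schauder basis of $X$.

*Proof.* Clearly $\omega\notin\mathcal J$. Also $\mathbf a_n-\mathbf a_{n+1}=b_n$, $u^*(\mathbf a_n)=1$ and $\|\mathbf a_n\|\le2$. Fix $x\in X$; put $c=u^*(x)$ and $y=x-c\,\mathbf a_0\in Y$. The map $\alpha\mapsto\gamma$, $\gamma_n=\sum_{k\le n}\alpha_k-c$, is a bijection of $\mathbb K^\omega$. Put $s_n=\sum_{k\le n}\alpha_k\mathbf a_k$ and $\sigma_n=\sum_{k<n}\gamma_kb_k$. Since $\sum_{k\le n}\alpha_k=\gamma_n+c$, Abel summation and $\sum_{k<n}b_k+\mathbf a_n=\mathbf a_0$ give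
$$s_n=\sum_{k<n}(\gamma_k+c)(\mathbf a_k-\mathbf a_{k+1})+(\gamma_n+c)\mathbf a_n=\sigma_n+c\,\mathbf a_0+\gamma_n\mathbf a_n,$$
$$s_n-x=(\sigma_n-y)+\gamma_n\mathbf a_n.\tag{1}$$

If $\sigma_n\to y$ and $|\gamma|_{\mathcal J}=0$, then $\|s_n-x\|\le\|\sigma_n-y\|+2|\gamma_n|$ shows that $s_n$ is $\mathcal J$-convergent to $x$.

Conversely, let $s_n$ be $\mathcal J$-convergent to $x$. Applying $u^*$ to (1) gives $|\gamma_n|\le\|s_n-x\|$, so $|\gamma|_{\mathcal J}=0$, and then $\|\sigma_n-y\|\le3\|s_n-x\|$. Members of $\mathcal J$ contain only finitely many odd numbers, so $\|s_n-x\|\to0$ in the ordinary sense along odd $n$. Hence $\sigma_n\to y$ and $\gamma_n\to0$ along odd $n$. For odd $n$ we have $\sigma_{n+1}=\sigma_n+\gamma_nb_n$, so $\sigma_n\to y$ along the even $n$ too.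

Thus $s_n$ is $\mathcal J$-convergent to $x$ if and only if $\gamma$ is $\mathcal J$-null with $\sum_k\gamma_kb_k=y$. By $(*)$ there is exactly one such $\gamma$, hence exactly one $\alpha$. $\square$

So we need vectors $b_k$ and an ideal that *selects* one expansion of each $y$. The sensible first try is to make expansions unique from the start: choose $b_k$ with continuous biorthogonal functionals $f_k\in Y^*$, $f_k(b_l)=\delta_{kl}$, for instance multiples of an orthonormal basis. Then $\sum\gamma_kb_k=y$ forces $\gamma_k=f_k(y)$. Now look at $y=\sum_kb_k$. Its coefficients are forced to be $1,1,1,\dots$, and the constant sequence $1$ is not $\mathcal J$-null for any nontrivial $\mathcal J$. So $(*)$ fails, for every ideal at once.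

The lesson is that $\sum_kb_k$ must have a second expansion, one that is $\mathcal J$-null. The $b_k$ must be *redundant*, and the ideal must pick one expansion of each vector. We shall arrange that bounded coefficients are unique; then all the freedom sits in large coefficients placed on members of $\mathcal J$.

## 4. Redundant vectors $v_k=u_k-\epsilon_ke_k$ with rapidly decreasing lengths

We need a supply of fresh directions, nearly independent of everything before them.

**Lemma 5 (Mazur).** If $F\subseteq Y$ is finite-dimensional and $\delta>0$, there is a unit $e\in Y$ with $\|y\|\le(1+\delta)\|y+te\|$ for all $y\in F$, $t\in\mathbb K$.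

*Proof.* If $F=\{0\}$ any unit vector works. Otherwise choose $\epsilon\in(0,1)$ with $(1-\epsilon)^{-1}\le1+\delta$, an $\epsilon$-net $y_1,\dots,y_r$ of the unit sphere of $F$, and norm-one $f_i\in Y^*$ with $f_i(y_i)=1$. As $\dim Y=\infty$, there is a unit $e\in\bigcap_i\ker f_i$. For a unit $y\in F$ pick $i$ with $\|y-y_i\|\le\epsilon$; then $\|y+te\|\ge|f_i(y+te)|=|f_i(y)|\ge1-\epsilon$. Scale. $\square$

**Step 1 (the directions).** *We build vectors $v_k$ that can imitate any vector of $Y$ and leave a recognizable flag.* Let $\mathcal D\subseteq Y$ be countable and dense. Fix a sequence $(u_k,\epsilon_k)_{k\in\omega}$ in $\mathcal D\times\{2^{-j}:j\in\omega\}$ in which every pair occurs for infinitely many *even* $k$. Recursively let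
$$F_k=\operatorname{span}\big(\{u_j:j\le k\}\cup\{e_j:j<k\}\big)$$
and use Lemma 5 to choose a unit $e_k\in Y$ with $\|y\|\le(1+2^{-k-1})\|y+te_k\|$ for $y\in F_k$, $t\in\mathbb K$. Put $v_k=u_k-\epsilon_ke_k$. The $F_k$ increase, and $\prod_k(1+2^{-k-1})\le e^{\sum 2^{-k-1}}=e<3$. We record four consequences.

* (M1) If $y\in F_m$ and $N>m$, then $\|y\|\le3\,\big\|y+\sum_{m\le k<N}t_ke_k\big\|$ for all scalars $t_k$. Indeed $y+\sum_{m\le k<l}t_ke_k\in F_l$, so adding $t_le_l$ costs a factor $1+2^{-l-1}$; iterate over $l=m,\dots,N-1$.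
* (M2) $\|e_a-e_b\|\ge\frac12$ for $a\ne b$. If $a<b$, then $e_a\in F_b$, so $1\le(1+2^{-b-1})\|e_a-e_b\|\le2\|e_a-e_b\|$.
* (M3) $\epsilon_k\le3\|v_k\|$. As $u_k\in F_k$, $\|u_k\|\le2\|u_k-\epsilon_ke_k\|=2\|v_k\|$, and $\epsilon_k=\|\epsilon_ke_k\|\le\|u_k\|+\|v_k\|$.
* (M4) The $v_k$ are linearly independent. We have $e_k\notin F_k$ (otherwise $y=-e_k$, $t=1$ gives $1\le0$), so $v_k\notin F_k$, while $v_j\in F_k$ for $j<k$.

**Step 2 (the lengths).** *We scale $v_k$ so fast that a tail with bounded coefficients is invisible to all earlier coordinates.* Define $\theta_m,\eta_m>0$ and $b_m=\eta_mv_m$ recursively. Put $\theta_0=\frac18$. For $m\ge1$ the vectors $b_0,\dots,b_{m-1}$ are linearly independent, so there is $H_m\ge1$ with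
$$\max_{j<m}|t_j|\le H_m\Big\|\sum_{j<m}t_jb_j\Big\|\quad\text{for all scalars }t_j;\tag{2}$$
put $\theta_m=\min\{\theta_{m-1}/2,\ 2^{-m}/H_m\}$. In all cases let $\eta_m=\theta_m/\|v_m\|$. Then
$$\|b_m\|=\theta_m,\qquad \sum_{k\ge m}\theta_k\le2\theta_m,\qquad H_m\theta_m\le2^{-m}\ (m\ge1),\qquad\sum_k\|b_k\|\le\tfrac14.\tag{3}$$

For $\gamma\in\mathbb K^\omega$ write $\sigma_m(\gamma)=\sum_{k<m}\gamma_kb_k\in F_m$, and write $\Sigma\gamma=y$ if $\sigma_m(\gamma)\to y$ in norm.

Let us test this by hand. Suppose $\kappa$ is *bounded* and $\Sigma\kappa=0$. Then $\|\sigma_m(\kappa)\|=\|\sum_{k\ge m}\kappa_kb_k\|\le2\theta_m\sup|\kappa|$, so by (2) and (3), $|\kappa_j|\le2H_m\theta_m\sup|\kappa|\le2^{1-m}\sup|\kappa|$ for $j<m$. Let $m\to\infty$: $\kappa=0$. So bounded coefficients are unique, as promised. We shall need the same for coefficients that are bounded off certain sets.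

**Definition (relations bounded off $T$).** For $T\subseteq\omega$ let
$$\mathcal K_T=\{\kappa\in\mathbb K^\omega:\Sigma\kappa=0,\ \kappa\text{ bounded off }T\},\qquad C_T(\kappa)=\sup_{k\notin T}|\kappa_k|+\sup_k\|\kappa_kb_k\|.$$

We just saw $\mathcal K_\emptyset=\{0\}$. In general $\mathcal K_T$ is a vector space, $C_T$ is a norm on it (finite, since the terms of a convergent series are bounded), and $|\kappa_j|\le C_T(\kappa)/\theta_j$, so coordinates are $C_T$-continuous. If $T\subseteq T^*$ then $\mathcal K_T\subseteq\mathcal K_{T^*}$.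

## 5. Tracks: greedy expansions that carry flags

To expand $x$, choose $u_k\in\mathcal D$ very close to $x$ and subtract $v_k=u_k-\epsilon_ke_k$. What remains is $\epsilon_ke_k$ plus a tiny error. Repeat with $\epsilon$ halved.

**Definition (track).** Let $x\in Y$. A *track for $x$* is a set $T=\{k_0<k_1<\cdots\}$ of even numbers such that, with $k_{-1}=-1$, $R_{-1}=x$, $R_j=x-\sum_{i\le j}v_{k_i}$ and $\rho_j=R_{j-1}-u_{k_j}$, we have for all $j\ge0$
$$\epsilon_{k_j}=2^{-j},\qquad\|\rho_j\|\le2^{-j}\theta_{k_{j-1}+1}.\tag{4}$$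

Then $R_j=R_{j-1}-u_{k_j}+\epsilon_{k_j}e_{k_j}=\epsilon_{k_j}e_{k_j}+\rho_j$. As $\theta\le\frac18$, $\|R_j\|\le2\epsilon_{k_j}\to0$. Hence $x=\sum_jv_{k_j}$ is determined by $T$. Put $\gamma^T_k=1/\eta_k$ for $k\in T$ and $\gamma^T_k=0$ otherwise. Since $\gamma^T_kb_k=v_k$ on $T$, we have $\Sigma\gamma^T=x$.

It is convenient to index by elements of $T$: for $k=k_j\in T$ write $k^+=k_{j+1}$, $r_k=R_j$, $r_{k^-}=R_{j-1}$, $\varrho_k=\rho_j$. Then
$$v_k=r_{k^-}-r_k,\qquad r_k=\epsilon_ke_k+\varrho_k,\qquad\|r_k\|\le2\epsilon_k,\qquad\epsilon_{k^+}=\epsilon_k/2.\tag{5}$$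

*Example.* Suppose $0\in\mathcal D$, and let us build a track for $x=0$. Take an even $k_0$ with $(u_{k_0},\epsilon_{k_0})=(0,1)$. Then $\rho_0=0$, $v_{k_0}=-e_{k_0}$, $R_0=e_{k_0}$. Next take $d\in\mathcal D$ with $\|e_{k_0}-d\|\le\frac12\theta_{k_0+1}$ and an even $k_1>k_0$ with $(u_{k_1},\epsilon_{k_1})=(d,\frac12)$. Then $v_{k_1}=d-\frac12e_{k_1}$ and $R_1=(e_{k_0}-d)+\frac12e_{k_1}$, and so on. Up to small errors the series is the telescoping sum $-e_{k_0}+(e_{k_0}-\frac12e_{k_1})+(\frac12e_{k_1}-\frac14e_{k_2})+\cdots=0$. Note that $\gamma^T\neq0$ lies in $\mathcal K_T$. An ideal containing this $T$ violates $(*)$: both $0$ and $\gamma^T$ are null expansions of $0$.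

**Definition (guard).** A number $m$ is a *guard* for $T$ if $f=\min(T\setminus[0,m))$ satisfies $\|\varrho_f\|\le\epsilon_f\theta_m$.

*Example.* By (4), $m=k_{j-1}+1$ is a guard for every $j$. But $m=k_j$ is a guard only if $\|\rho_j\|\le2^{-j}\theta_{k_j}$, which the definition of a track does not promise when $k_j$ is much larger than $k_{j-1}+1$.

**Lemma 6.** Two distinct tracks (for the same or different vectors) have finite intersection.

*Proof.* The flags let us reconstruct the past. Let $T=\{k_j\}$, $T'=\{k_j'\}$ have remainders $R_j,R_j'$ and let $k\in T\cap T'$. The value $\epsilon_k=2^{-j}$ forces $k=k_j=k'_j$ with the same $j$. Let $j\ge1$, $a=k_{j-1}$, $b=k'_{j-1}$. Since all $\theta$'s are at most $\frac18$, $\|R_{j-1}-u_k\|$ and $\|R'_{j-1}-u_k\|$ are at most $2^{-j}/8$, while $\|R_{j-1}-2^{-(j-1)}e_a\|$ and $\|R'_{j-1}-2^{-(j-1)}e_b\|$ are at most $2^{-(j-1)}/8$. By the triangle inequality $2^{-(j-1)}\|e_a-e_b\|\le2^{-(j-1)}\big(\frac18+\frac14\big)$, so $\|e_a-e_b\|\le\frac38$ and $a=b$ by (M2). Hence the predecessor of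 a common element is common: $T\cap T'$ is an initial segment of both tracks. If it is infinite, $T=T'$. $\square$

**Lemma 7 (tree of tracks).** For every $x\in Y$ and $g_0\in\omega$ there are $g_0<g_1<\cdots$ and pairwise distinct tracks $T^\tau\subseteq[g_0,\infty)$ for $x$, $\tau\in2^\omega$, such that every $g_j$ is a guard for every $T^\tau$.

*Proof.* We define even numbers $k(s)$ and vectors $R(s)$ for $s\in2^{<\omega}$, level by level. Suppose $g_j$ is given and all $k(\cdot)$ of levels $<j$ are defined and less than $g_j$. For $|s|=j$ let $R^-(s)=R(s|_{j-1})$, or $R^-(s)=x$ if $j=0$. Pick $d\in\mathcal D$ with $\|R^-(s)-d\|\le2^{-j}\theta_{g_j}$, and an even $k(s)\ge g_j$ with $(u_{k(s)},\epsilon_{k(s)})=(d,2^{-j})$, taking distinct $k(s)$ for distinct $s$ of length $j$; this is possible since each pair occurs infinitely often. Put $R(s)=R^-(s)-v_{k(s)}$ and $g_{j+1}=1+\max_{|s|=j}k(s)$.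

Let $T^\tau=\{k(\tau|_j):j\in\omega\}$, and write $k_j=k(\tau|_j)$. Then $k_{j-1}<g_j\le k_j$, so $\theta_{g_j}\le\theta_{k_{j-1}+1}$ and (4) holds: $T^\tau$ is a track for $x$. The first element of $T^\tau$ that is $\ge g_j$ is $k_j$, and $\|\rho_j\|\le\epsilon_{k_j}\theta_{g_j}$, so $g_j$ is a guard. If $\tau\ne\tau'$, then at some level $j$ the unique elements of $T^\tau$ and $T^{\tau'}$ in $[g_j,g_{j+1})$ differ. $\square$

Now there is an obvious plan: choose one track $T_y$ for every $y\in Y$, and let $\mathcal J$ be the ideal generated by these tracks and the finite sets. Every $y$ then has the $\mathcal J$-null expansion $\gamma^{T_y}$. But uniqueness breaks at once. For distinct nonzero $x,y$ with $x+y\ne 0$, the sequence $\gamma^{T_x}+\gamma^{T_y}-\gamma^{T_{x+y}}$ is $\mathcal J$-null and sums to $0$; it is not $0$, because the three tracks belong to three different vectors, hence are distinct, and meet in finite sets. So a track may be added for $x$ only if $x$ has no null expansion yet; and even then we must make sure that enlarging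 the ideal does not turn an old relation into a null one, nor create a new null relation. For that we must understand relations bounded off finitely many tracks.

## 6. Relations bounded off finitely many tracks

The next lemma extends the bounded computation of Section 4. A relation $\kappa$ is studied through $\lambda_k=\eta_k\kappa_k$, for which $\kappa_kb_k=\lambda_kv_k$; on a track $T$ the expansion $\gamma^T$ has $\lambda\equiv1$. The changes of $\lambda$ along a track show up in the fresh directions $e_k$, and (M1) says that fresh directions cannot cancel old ones.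

**Lemma 8 (key estimate).** Let $T_1,\dots,T_p$ ($p\ge0$) be distinct tracks for $x_1,\dots,x_p$, let $T=\bigcup T_i$ and $\gamma^i=\gamma^{T_i}$. Let $m\ge1$ be such that the sets $T_i\setminus[0,m)$ are pairwise disjoint, and let $f_i=\min(T_i\setminus[0,m))$, with successor $f_i^+$ in $T_i$. Let $\kappa\in\mathcal K_T$ and $\lambda_k=\eta_k\kappa_k$. Assume

1. $\sum_i\lambda_{f_i}x_i=0$;
2. for each $i$, either $m$ is a guard for $T_i$ or $\lambda_{f_i^+}=\lambda_{f_i}$.

Then $\big|\kappa_j-\sum_i\lambda_{f_i}\gamma^i_j\big|\le(54p+6)\,C_T(\kappa)\,2^{-m}$ for all $j<m$.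

*Proof.* Let $C=C_T(\kappa)$. For $k\in T$ with $k\ge m$ the symbols $k^+,r_k,\varrho_k$ refer to the unique track containing $k$. Put $\nu_k=\lambda_{k^+}-\lambda_k$.

**Step 1 (sizes).** *We bound the growth of $\lambda$ and $\nu$ along a track.* By (M3), $|\lambda_k|\epsilon_k\le3\|\lambda_kv_k\|=3\|\kappa_kb_k\|$. This is at most $3C$, and it tends to $0$ as $k\to\infty$. Since $\epsilon_k=2\epsilon_{k^+}$,
$$|\nu_k|\epsilon_k\le|\lambda_k|\epsilon_k+2|\lambda_{k^+}|\epsilon_{k^+}\le9C.$$

**Step 2 (summation by parts).** *We separate the old part, the fresh directions, and the errors.* Let $N>m$, $N>\max_if_i$, and $l_i=\max(T_i\cap[0,N))$. List $T_i\cap[m,N)$ as $f_i=h_0<h_1<\dots<h_t=l_i$ and set $h_{t+1}=l_i^+$. Since $r_{h_{s}^-}=r_{h_{s-1}}$ for $s\ge1$,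
$$\sum_{s=0}^t\lambda_{h_s}(r_{h_s^-}-r_{h_s})=\lambda_{f_i}r_{f_i^-}+\sum_{s=0}^{t-1}(\lambda_{h_{s+1}}-\lambda_{h_s})r_{h_s}-\lambda_{l_i}r_{l_i},$$
and $-\lambda_{l_i}r_{l_i}=\nu_{l_i}r_{l_i}-\lambda_{l_i^+}r_{l_i}$. As $\kappa_kb_k=\lambda_k(r_{k^-}-r_k)$ on $T_i\cap[m,N)$, this reads
$$\sum_{k\in T_i\cap[m,N)}\kappa_kb_k=\lambda_{f_i}r_{f_i^-}+\sum_{k\in T_i\cap[m,N)}\nu_kr_k-\lambda_{l_i^+}r_{l_i}.$$
Here $r_{f_i^-}=x_i-\sum_{k\in T_i,\,k<m}v_k=x_i-\sigma_m(\gamma^i)$. Put
$$y=\sigma_m\Big(\kappa-\sum_i\lambda_{f_i}\gamma^i\Big)\in F_m.$$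
Sum over $i$; the vectors $\lambda_{f_i}x_i$ cancel by assumption 1. With $r_k=\epsilon_ke_k+\varrho_k$ we get
$$\sigma_N(\kappa)=y+\sum_{k\in T\cap[m,N)}\nu_k\epsilon_ke_k+\sum_{k\in T\cap[m,N)}\nu_k\varrho_k-\sum_i\lambda_{l_i^+}r_{l_i}+\sum_{k\in[m,N)\setminus T}\kappa_kb_k.\tag{6}$$

**Step 3 (errors).** *We bound every term of (6) except the first two on the right.*

* $\sigma_N(\kappa)\to0$ as $N\to\infty$, since $\Sigma\kappa=0$.
* $\|\lambda_{l_i^+}r_{l_i}\|\le2|\lambda_{l_i^+}|\epsilon_{l_i}=4|\lambda_{l_i^+}|\epsilon_{l_i^+}\to0$ as $N\to\infty$, by Step 1.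
* The last sum has norm at most $C\sum_{k\ge m}\theta_k\le2C\theta_m$.
* If $k\in T_i$, $k>f_i$, with predecessor $k'\ge f_i\ge m$ in $T_i$, then (4) gives $\|\varrho_k\|\le\epsilon_k\theta_{k'+1}$, so $\|\nu_k\varrho_k\|\le9C\theta_{k'+1}$. The numbers $k'+1\ge m+1$ are distinct, also for different $i$, so these terms sum to at most $18C\theta_{m+1}\le9C\theta_m$.
* For $k=f_i$: if $m$ is a guard, $\|\nu_k\varrho_k\|\le|\nu_k|\epsilon_k\theta_m\le9C\theta_m$; otherwise $\nu_{f_i}=0$. These terms sum to at most $9pC\theta_m$.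

The $\varrho$-terms are absent if $p=0$, and for $p\ge1$ they sum to at most $(9+9p)C\theta_m\le18pC\theta_m$.

**Step 4 (removing the fresh directions).** *(M1) discards the second term of (6).* By (M1), $\|y\|\le3\|y+\sum_{k\in T\cap[m,N)}\nu_k\epsilon_ke_k\|$. Let $N\to\infty$: $\|y\|\le3(18p+2)C\theta_m$. By (2), the coefficients $\kappa_j-\sum_i\lambda_{f_i}\gamma_j^i$ ($j<m$) of $y$ are at most $H_m\|y\|\le(54p+6)C\,H_m\theta_m\le(54p+6)C\,2^{-m}$. $\square$

**Lemma 9.** If $T$ is a union of $p\ge0$ distinct tracks, then $\dim\mathcal K_T\le2p$.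

*Proof.* We impose enough linear conditions to make Lemma 8 say "small". Suppose $\mathcal K_0\subseteq\mathcal K_T$ is a subspace of dimension $2p+1$. For each large $m$ the tails $T_i\setminus[0,m)$ are pairwise disjoint by Lemma 6, and the $2p$ linear conditions $\lambda_{f_i}=\lambda_{f_i^+}=0$ (with $f_i$ depending on $m$) have a solution $\kappa^{(m)}\in\mathcal K_0$ with $C_T(\kappa^{(m)})=1$. Both assumptions of Lemma 8 hold, so $|\kappa^{(m)}_j|\le(54p+6)2^{-m}$ for $j<m$. The unit sphere of $\mathcal K_0$ is compact; a cluster point $\kappa$ there has all coordinates $0$ by continuity of coordinates, yet $C_T(\kappa)=1$. Contradiction. $\square$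

Now we want to add one branch $T^\tau$ of a tree for $x$ to a finite set of old tracks. The danger is a relation that is large along $T^\tau$ in some way other than as a multiple of $\gamma^\tau$. The next lemma says that this happens for only finitely many branches. In its proof the old tracks cost two linear conditions each, while all the branches together cost only *one*: they are tracks for the same $x$, and they share guards.

**Lemma 10 (rigidity).** Let $T'$ be the union of distinct tracks $T_1,\dots,T_p$ ($p\ge0$), let $x\in Y$, and let $(T^\tau)$, $(g_j)$ be as in Lemma 7, with $\gamma^\tau=\gamma^{T^\tau}$. Call $\tau$ *bad for $\{T_1,\dots,T_p\}$* if $T^\tau\notin\{T_1,\dots,T_p\}$ and there is $\kappa\in\mathcal K_{T'\cup T^\tau}$ such that for no scalar $\mu$ is $\kappa-\mu\gamma^\tau$ bounded off $T'$. Then at most $2p+1$ elements $\tau$ are bad.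

*Proof.* Suppose $\tau_1,\dots,\tau_q$ are distinct and bad, $q=2p+2$, with witnesses $\kappa^1,\dots,\kappa^q$. Let $T''=T'\cup\bigcup_sT^{\tau_s}$, a union of $p+q$ distinct tracks. All $\kappa^s$ lie in $\mathcal K_{T''}$.

**Step 1 (a combination of witnesses is a combination of the $\gamma^{\tau_s}$).** *We claim that there are $a\in\mathbb K^q\setminus\{0\}$ and $\mu\in\mathbb K^q$ with $\sum_sa_s\kappa^s=\sum_s\mu_s\gamma^{\tau_s}$.* If the $\kappa^s$ are linearly dependent, take $\mu=0$. Otherwise $\mathcal K_0=\operatorname{span}(\kappa^s)$ has dimension $2p+2$. Let $m=g_j$ with $j$ so large that $m\ge1$ and the tails beyond $m$ of the $p+q$ tracks are pairwise disjoint. Let $f_i$ and $f'_s$ be the first elements $\ge m$ of $T_i$ and $T^{\tau_s}$. There is $\kappa^{(m)}\in\mathcal K_0$ with $C_{T''}(\kappa^{(m)})=1$ satisfying the $2p+1$ linear conditions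
$$\lambda_{f_i}=\lambda_{f_i^+}=0\ (i\le p),\qquad\sum_s\lambda_{f_s'}=0 .$$
Assumption 1 of Lemma 8 holds, since its left side is $\sum_i\lambda_{f_i}x_i+\big(\sum_s\lambda_{f'_s}\big)x=0$, where $T_i$ is a track for $x_i$. Assumption 2 holds for $T_i$ because $\lambda_{f_i^+}=\lambda_{f_i}$, and for $T^{\tau_s}$ because $m=g_j$ is a guard. With $\mu_s^{(m)}=\lambda_{f'_s}$, Lemma 8 gives
$$\Big|\kappa^{(m)}_j-\sum_s\mu^{(m)}_s\gamma^{\tau_s}_j\Big|\le(54(p+q)+6)2^{-m}\qquad(j<m).$$
Pass to a subsequence along which $\kappa^{(m)}\to\kappa\in\mathcal K_0$, $C_{T''}(\kappa)=1$. By Lemma 6 pick $j_s\in T^{\tau_s}\setminus\bigcup_{s'\ne s}T^{\tau_{s'}}$. At the coordinate $j_s$ the sum over branches is $\mu_s^{(m)}/\eta_{j_s}$, so $\mu_s^{(m)}\to\mu_s:=\eta_{j_s}\kappa_{j_s}$. Hence $\kappa=\sum_s\mu_s\gamma^{\tau_s}$ coordinatewise. As $\kappa\ne0$ lies in $\mathcal K_0$, we have $\kappa=\sum_sa_s\kappa^s$ with $a\ne0$.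

**Step 2 (a witness is not a witness).** *We solve the identity of Step 1 for one $\kappa^s$.* Take $s$ with $a_s\ne0$. Off $T'\cup T^{\tau_s}$, $\kappa^s$ is bounded and $\gamma^{\tau_s}=0$. On $T^{\tau_s}\setminus T'$, outside the finite set $T^{\tau_s}\cap\bigcup_{s'\ne s}T^{\tau_{s'}}$, all $\gamma^{\tau_{s'}}$ with $s'\ne s$ vanish, so
$$a_s\kappa^s-\mu_s\gamma^{\tau_s}=-\sum_{s'\ne s}a_{s'}\kappa^{s'} .$$
The right side is bounded there, because $\kappa^{s'}$ is bounded off $T'\cup T^{\tau_{s'}}$. Finitely many remaining points do no harm. So $\kappa^s-(\mu_s/a_s)\gamma^{\tau_s}$ is bounded off $T'$, contradicting the choice of $\kappa^s$. $\square$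

## 7. A transfinite choice of tracks

We have $|Y|=\mathfrak c$: $Y$ contains a line, and each of its points is the limit of a sequence from $\mathcal D$. Enumerate $Y=\{y_\xi:\xi<\mathfrak c\}$, with $\mathfrak c$ regarded as an initial ordinal, so $|\xi|<\mathfrak c$ for $\xi<\mathfrak c$. We construct increasing families $\mathcal T_\xi$ ($\xi\le\mathfrak c$) of tracks with $|\mathcal T_\xi|\le|\xi|$; at most one track is added at each successor stage. Let $\mathcal J_\xi$ be the ideal generated by $\mathcal T_\xi$ and the finite sets: $A\in\mathcal J_\xi$ if and only if $A\setminus T'$ is finite for some finite union $T'$ of members of $\mathcal T_\xi$. Put $|\cdot|_\xi=|\cdot|_{\mathcal J_\xi}$ and $\mathcal K^\xi=\bigcup_{T'}\mathcal K_{T'}$, the union over all such $T'$. Call $y$ *$\xi$-representable* if $\Sigma\gamma=y$ for some $\gamma$ with $|\gamma|_\xi=0$. For instance $0$ is always $\xi$-representable, by $\gamma=0$. We maintain: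

* (I1) $|\kappa|_\xi>0$ for every nonzero $\kappa\in\mathcal K^\xi$;
* (I2) $|\kappa|_\xi=|\kappa|_\zeta$ whenever $\zeta<\xi$ and $\kappa\in\mathcal K^\zeta$;
* (I3) $y_\zeta$ is $\xi$-representable for every $\zeta<\xi$.

(I1) is the uniqueness we want. (I2) is there for limit stages: without it, a decreasing family of positive numbers $|\kappa|_\zeta$ could have infimum $0$. As $|\cdot|_\xi$ is non-increasing in $\xi$, representability persists.

**Step 1 (start).** *We check the invariants for $\mathcal T_0=\emptyset$.* Here $\mathcal K^0=\mathcal K_\emptyset=\{0\}$ by Lemma 9 with $p=0$; (I2) and (I3) are empty.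

**Step 2 (limit stages $\xi\le\mathfrak c$).** *We take unions and let (I2) carry (I1).* Put $\mathcal T_\xi=\bigcup_{\zeta<\xi}\mathcal T_\zeta$. A finite subset of $\mathcal T_\xi$ lies in some $\mathcal T_\zeta$, so $\mathcal J_\xi=\bigcup_{\zeta<\xi}\mathcal J_\zeta$, $\mathcal K^\xi=\bigcup_{\zeta<\xi}\mathcal K^\zeta$ and $|\cdot|_\xi=\inf_{\zeta<\xi}|\cdot|_\zeta$. For $\kappa\in\mathcal K^\zeta$ the values $|\kappa|_{\zeta'}$, $\zeta\le\zeta'<\xi$, all equal $|\kappa|_\zeta$; so (I2) holds at $\xi$. A nonzero $\kappa\in\mathcal K^\xi$ lies in some $\mathcal K^\zeta$, so $|\kappa|_\xi=|\kappa|_\zeta>0$, which is (I1). Finally $y_\zeta$ is $(\zeta+1)$-representable and $\zeta+1<\xi$, which gives (I3).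

**Step 3 (successor stages: the finite-dimensional spaces to protect).** *We list the sequences whose seminorm must not drop.* Let $\xi<\mathfrak c$ and $x=y_\xi$. If $x$ is $\xi$-representable, put $\mathcal T_{\xi+1}=\mathcal T_\xi$; all invariants persist. Otherwise $x\ne0$. Let $\Phi$ be the set of finite subsets of $\mathcal T_\xi$, so $|\Phi|\le\max(|\xi|,\aleph_0)<\mathfrak c$. For $\phi\in\Phi$ let $T_\phi=\bigcup\phi$ and
$$\mathcal L_\phi=\{\delta\in\mathbb K^\omega:\delta\text{ bounded off }T_\phi,\ \Sigma\delta\text{ exists and lies in }\mathbb Kx\}.$$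
The linear map $\delta\mapsto\Sigma\delta\in\mathbb Kx$ has kernel $\mathcal K_{T_\phi}$, so $\dim\mathcal L_\phi\le2|\phi|+1$ by Lemma 9. The seminorm $|\cdot|_\xi$ is finite on $\mathcal L_\phi$, since $T_\phi\in\mathcal J_\xi$. It is a norm there. Indeed, let $|\delta|_\xi=0$ and $\Sigma\delta=\mu x$. If $\mu\ne0$, then $\delta/\mu$ shows that $x$ is $\xi$-representable, which is excluded. So $\mu=0$, $\delta\in\mathcal K^\xi$, and $\delta=0$ by (I1).

Fix a countable dense $Q_\phi\subseteq\mathcal L_\phi$. Let $\mathcal S$ be the family of all sets $\{k:|\delta_k|>t\}$ with $\phi\in\Phi$, $\delta\in Q_\phi$ and $t$ rational, $0<t<|\delta|_\xi$. No $S\in\mathcal S$ is in $\mathcal J_\xi$, since otherwise $|\delta|_\xi\le t$. Also $|\mathcal S|\le\max(|\xi|,\aleph_0)$.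

**Step 4 (successor stages: choosing a branch).** *A tree with $\mathfrak c$ branches lets us avoid fewer than $\mathfrak c$ obstacles.* Take $(T^\tau)_{\tau\in2^\omega}$ for $x$ from Lemma 7 (with $g_0=0$, say), and choose $\tau$ such that

* (a) $T^\tau\notin\mathcal T_\xi$;
* (b) $\tau$ is not bad for any $\phi\in\Phi$;
* (c) for no $S\in\mathcal S$ and $\phi\in\Phi$ is $(S\setminus T_\phi)\setminus T^\tau$ finite.

Condition (a) excludes at most $|\xi|$ values of $\tau$. Condition (b) excludes finitely many for each $\phi$, by Lemma 10. For (c), fix $S$ and $\phi$. The set $S\setminus T_\phi$ is infinite because $S\notin\mathcal J_\xi$. If two values $\tau\ne\tau'$ both violated (c), then $S\setminus T_\phi$ would be contained, up to a finite set, in $T^\tau\cap T^{\tau'}$, which is finite by Lemma 6. So at most one $\tau$ is excluded per pair $(S,\phi)$. Altogether fewer than $\mathfrak c$ values are excluded. Put $\mathcal T_{\xi+1}=\mathcal T_\xi\cup\{T^\tau\}$ and $\gamma^\tau=\gamma^{T^\tau}$.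

**Step 5 (successor stages: (I3) and (I2)).** *We check that $x$ has become representable and that no old seminorm has dropped.* (I3): $\Sigma\gamma^\tau=x$ and $|\gamma^\tau|_{\xi+1}=0$, since $\gamma^\tau$ is supported on $T^\tau\in\mathcal J_{\xi+1}$.

(I2): if $S\in\mathcal S$ belonged to $\mathcal J_{\xi+1}$, then $S\setminus(T_\phi\cup T^\tau)$ would be finite for some $\phi\in\Phi$, against (c). So for $\delta\in Q_\phi$ and rational $0<t<|\delta|_\xi$, every $A\in\mathcal J_{\xi+1}$ misses a point of $\{k:|\delta_k|>t\}$. That is, $|\delta|_{\xi+1}\ge t$. Hence $|\delta|_{\xi+1}=|\delta|_\xi$ on $Q_\phi$. Both are finite seminorms on a finite-dimensional space, hence continuous, so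
$$|\delta|_{\xi+1}=|\delta|_\xi\qquad\text{for all }\delta\in\mathcal L_\phi,\ \phi\in\Phi.\tag{7}$$
Since $\mathcal K^\xi\subseteq\bigcup_\phi\mathcal L_\phi$, we get $|\kappa|_{\xi+1}=|\kappa|_\xi$ for $\kappa\in\mathcal K^\xi$, and (I2) follows from (I2) at stage $\xi$.

**Step 6 (successor stages: (I1)).** *We check that no new null relation has appeared.* Let $\kappa\in\mathcal K^{\xi+1}$ with $|\kappa|_{\xi+1}=0$, say $\kappa\in\mathcal K_{T_\phi\cup T^\tau}$ with $\phi\in\Phi$. By (a), $T^\tau\notin\phi$, so by (b) there is $\mu$ such that $\delta=\kappa-\mu\gamma^\tau$ is bounded off $T_\phi$. Then $\Sigma\delta=-\mu x$, so $\delta\in\mathcal L_\phi$. Since $|\gamma^\tau|_{\xi+1}=0$, (7) gives $|\delta|_\xi=|\delta|_{\xi+1}\le|\kappa|_{\xi+1}=0$. As $|\cdot|_\xi$ is a norm on $\mathcal L_\phi$, $\delta=0$. Then $\mu x=0$, so $\mu=0$ and $\kappa=0$. The construction is complete.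

## 8. Proofs of Theorem 1 and Corollary 2: the basis and its dense tails

*Proof of Theorem 1.* Let $\mathcal J=\mathcal J_{\mathfrak c}$.

**Step 1 (the basis).** *We verify the hypotheses of Lemma 4.* Tracks consist of even numbers, so members of $\mathcal J$ contain only finitely many odd numbers, and $\sum\|b_k\|\le\frac14$ by (3). Existence in $(*)$ is (I3) for $\xi=\mathfrak c$. For uniqueness let $\gamma,\gamma'$ be $\mathcal J$-null with the same sum $y$, and put $\kappa=\gamma-\gamma'$. Then $\Sigma\kappa=0$ and $|\kappa|_{\mathcal J}=0$. So $\kappa$ is bounded off a member of $\mathcal J$, hence off some finite union of tracks of $\mathcal T_{\mathfrak c}$; that is, $\kappa\in\mathcal K^{\mathfrak c}$. By (I1), $\kappa=0$. Lemma 4 shows that $\mathcal J$ is nontrivial and that $\mathbf a_n=u+\sum_{k\ge n}b_k$ is a $\mathcal J$-Schauder basis of $X$.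

**Step 2 (dense tails).** *We show that $Z_n=\overline{\operatorname{span}}\{\mathbf a_k:k>n\}$ is $X$.* It contains $b_k=\mathbf a_k-\mathbf a_{k+1}$, hence $v_k$, for all $k>n$. By Lemma 7 with $g_0=n+1$, every $y\in Y$ equals $\sum_{k\in T}v_k$ for a track $T\subseteq(n,\infty)$, so $Y\subseteq Z_n$. As $u^*(\mathbf a_{n+1})=1$, the vector $\mathbf a_{n+1}\in Z_n$ is not in the hyperplane $Y$. Hence $Z_n=X$.

**Step 3 (discontinuity).** *Dense tails force discontinuity.* If $\psi=\sum_{j\le n}c_j\alpha_j$ is continuous, then it vanishes on each $\mathbf a_k$, $k>n$, hence on $Z_n=X$, so $c_j=\psi(\mathbf a_j)=0$ for all $j$. $\blacksquare$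

*Proof of Corollary 2.* "If" is Theorem 1. "Only if" was checked in Section 2: the $\mathbf a_n$ are linearly independent, so $\dim X=\infty$, and $\operatorname{span}(\mathbf a_n)$ is dense, so $X$ is separable. $\blacksquare$

## 9. Pisier's space and the impossibility of continuous coordinates

We recall the notions needed. A Banach space $E$ has *cotype $2$* if there is a constant $M$ with $\big(\sum\|x_i\|^2\big)^{1/2}\le M\big(\mathbb E\|\sum\varepsilon_ix_i\|^2\big)^{1/2}$ for all finite families, where the $\varepsilon_i$ are independent random signs; a Hilbert space has it with $M=1$, with equality. For $r\in\{1,2\}$, an operator $A:E\to F$ is *absolutely $r$-summing* if there is a constant $\pi$ with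
$$\Big(\sum\|Ax_i\|^r\Big)^{1/r}\le\pi\sup_{\|f\|\le1}\Big(\sum|f(x_i)|^r\Big)^{1/r}$$
for all finite families in $E$; the least $\pi$ is $\pi_r(A)$. One has $\|A\|\le\pi_r(A)$ and $\pi_2\le\pi_1$. *Example:* for the identity of $\ell_2^d$ the orthonormal basis gives $\pi_2\ge\sqrt d$, so the identity of $\ell_2$ is not absolutely $2$-summing. The *trace* of a finite-rank operator $T=\sum_ig_i(\cdot)y_i$ is $\operatorname{tr}T=\sum_ig_i(y_i)$, independently of the representation. A *Polish* space is a separable completely metrizable space; a subset of it is *analytic* if it is empty or a continuous image of a Polish space. Borel sets are analytic, and analytic sets are closed under countable intersections and Borel preimages between Polish spaces. Ideals are viewed as subsets of $2^\omega$. *Example:* $\mathrm{Fin}$ is countable, and $\mathcal E$ is the countable union of the closed sets $\{A:A\cap\mathrm{Odd}\subseteq F\}$, $F$ finite; so both are analytic.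

The following published results are used without proof.

* (A) G. Pisier, *Counterexamples to a conjecture of Grothendieck*, Acta Math. 151 (1983), 181–208, Theorem 3.2; also G. Pisier, *Factorization of linear operators and geometry of Banach spaces*, CBMS 60, AMS 1986, Theorem 10.6. Every separable Banach space of cotype 2 embeds isometrically into a separable Banach space $P$ such that $P$ and $P^*$ have cotype 2 and satisfy Grothendieck's theorem, i.e. every bounded operator from the space into $\ell_2$ is absolutely 1-summing.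
* (B) G. Pisier, Ann. Sci. École Norm. Sup. 13 (1980), 23–43; CBMS 60, Theorem 4.1. If $E^*$ and $F$ have cotype 2, there is $C_0$ such that every finite-rank $T:E\to F$ factors as $T=BA$ through a Hilbert space with $\|A\|\|B\|\le C_0\|T\|$.
* (C) A. Kechris, *Classical Descriptive Set Theory*, Springer 1995. Theorem 14.12: a map between Polish spaces with analytic graph is Borel. Theorem 9.10: a Baire-measurable homomorphism between Polish groups is continuous.

Apply (A) to $\ell_2$; the resulting $P$ is infinite-dimensional. The absolutely 1-summing operators $P\to\ell_2$ form a Banach space under $\pi_1\ge\|\cdot\|$, and they are all the bounded operators. So the closed graph theorem and $\pi_2\le\pi_1$ give $K$ with $\pi_2(A)\le K\|A\|$ for all bounded $A:P\to\ell_2$. The same holds for operators into a finite-dimensional Hilbert space, which embeds isometrically in $\ell_2$.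

*Proof of Theorem 3.*

**Step 1 (trace bound).** *We show that operators on $P$ with large trace have large norm: there is $C\ge1$ with $|\operatorname{tr}T|\le C\sqrt d\,\|T\|$ for every $T:P\to P$ of rank $\le d$.* By (B) with $E=F=P$ write $T=BA$ via a Hilbert space $H$, $\|A\|\|B\|\le C_0\|T\|$. Let $H_1=\overline{AP}$. Then $B(H_1)\subseteq\overline{TP}=TP$. So $H_0=H_1\ominus\ker(B|_{H_1})$, on which $B$ is injective, has dimension at most $d$. Let $A_0$ be $A$ followed by the orthogonal projection onto $H_0$, and $B_0=B|_{H_0}$. Since $Az\in H_1$ differs from $A_0z$ by an element of $\ker B$, $T=B_0A_0$. For an orthonormal basis $(\phi_i)$ of $H_0$ we have $T=\sum_i\langle A_0\,\cdot\,,\phi_i\rangle B_0\phi_i$, hence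
$$|\operatorname{tr}T|=\Big|\sum_i\langle A_0B_0\phi_i,\phi_i\rangle\Big|\le\sqrt d\Big(\sum_i\|A_0B_0\phi_i\|^2\Big)^{1/2}\le\sqrt d\,\pi_2(A_0)\sup_{\|f\|\le1}\Big(\sum_i|f(B_0\phi_i)|^2\Big)^{1/2}.$$
The last supremum is $\sup_{\|f\|\le1}\|f\circ B_0\|\le\|B\|$, and $\pi_2(A_0)\le K\|A_0\|\le K\|A\|$. So $C=\max\{1,KC_0\}$ works.

From now on suppose that $(\mathbf a_n)$ is an $\mathcal I$-basis of $P$, with $\mathcal I$ nontrivial and all $\alpha_n$ continuous. Then $S_n=\sum_{k\le n}\alpha_k(\cdot)\mathbf a_k$ is a bounded projection of rank and trace $n+1$, so $\|S_n\|\ge\sqrt{n+1}/C\to\infty$. For $\mathcal I=\mathrm{Fin}$ the uniform boundedness principle finishes. For general $\mathcal I$ it does not: it yields an $x$ with $\|S_nx\|$ large along *some* infinite set of $n$, and that set may lie in $\mathcal I$. (In Section 1, $\|S_{2j}\|\ge\|S_{2j}q_{2j+1}\|=2^j$, and no harm is done.) What would do is finitely many vectors $x^i$ with $\max_i\|S_nx^i\|\to\infty$ along *all* $n$. Taking a unit $x_n$ with $\|S_nx_n\|\approx\sqrt n/C$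 and summing $w_nx_n$ is too expensive: we need $\sum w_n<\infty$ but also $w_n\sqrt n\to\infty$, so eventually $w_n\ge n^{-1/2}$, a contradiction. We need few vectors that serve many $n$ at once. The trace provides them, because a single functional is large on all $S_n$ of a dyadic block.

Let $c=1/(4C)$. Fix $k\ge1$ with $c2^{k/2}\ge2$, and put $N=2^k$, $D_k=[N,2N)$.

**Step 2 (one average for a whole block).** *There are $x_1,\dots,x_M$ in the unit ball $B_P$ and $p_j\ge0$ with $\sum p_j=1$ such that $\sum_jp_j\|S_nx_j\|\ge c\sqrt N$ for all $n\in D_k$.* Let $W=\operatorname{span}\{S_n:n\in D_k\}$ with the operator norm. Its elements have range in $\operatorname{span}\{\mathbf a_0,\dots,\mathbf a_{2N-1}\}$, so rank at most $2N$. By Step 1, $\varphi(T)=\operatorname{tr}T/(C\sqrt{2N})$ is in $B_{W^*}$, and $\varphi(S_n)>N/(C\sqrt{2N})$ for $n\in D_k$. Consider the functionals $T\mapsto f(Tx)$ with $(x,f)\in B_P\times B_{P^*}$. They form a balanced set, and $\|T\|$ is the supremum of their absolute values at $T$. Their convex hull is dense in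 $B_{W^*}$: otherwise the Hahn–Banach theorem in the finite-dimensional space $W^*$ would give $\psi\in B_{W^*}$ and $T\in W$ with $|\psi(T)|>\sup_{x,f}|f(Tx)|=\|T\|$. So some convex combination is so close to $\varphi$ that for all $n\in D_k$
$$\Big|\sum_jp_jf_j(S_nx_j)\Big|\ge\frac12\cdot\frac N{C\sqrt{2N}}=\frac{\sqrt N}{2\sqrt2\,C}\ge c\sqrt N .$$
Since $|f_j(S_nx_j)|\le\|S_nx_j\|$, the claim follows.

**Step 3 (from an average to a cheap finite family).** *There is a finite family $Z_k$ of vectors with $\sum_{z\in Z_k}\|z\|\le2k+2$ such that every $n\in D_k$ has some $z\in Z_k$ with $\|S_nz\|\ge c2^{k/2}/(24k^2)$.* If $\|S_n\|>N^2$, take a unit $w_n$ with $\|S_nw_n\|>N^2$ and put $N^{-1}w_n$ into $Z_k$. There are at most $N$ such $n$, so these vectors have total norm at most $1$; and $\|S_n(N^{-1}w_n)\|>N\ge c2^{k/2}/(24k^2)$.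

For the remaining $n$ let $J$ be a random index with law $(p_j)$, and $V_n=\|S_nx_J\|\in[0,2^{2k}]$. We have $V_n\le1+\sum_{a=0}^{2k}2^{a+1}1_{\{V_n\ge2^a\}}$: this is clear if $V_n<1$, and otherwise the largest integer $a$ with $2^a\le V_n$ satisfies $a\le2k$ and $V_n<2^{a+1}$. As $\mathbb EV_n\ge c\sqrt N\ge2$, we get $\sum_{a=0}^{2k}2^{a+1}\mathbb P(V_n\ge2^a)\ge c\sqrt N-1\ge\frac12c\sqrt N$. So there is $a=a(n)\in\{0,\dots,2k\}$ with
$$\mathbb P(V_n\ge2^a)\ge\pi_a:=\frac{c\sqrt N}{2^{a+2}(2k+1)} .$$
For each $a$ that occurs as some $a(n)$ we have $\pi_a\le1$, so $L_a=\lceil k/\pi_a\rceil\le2k/\pi_a$. Draw $L_a$ independent copies $J_1,\dots,J_{L_a}$ of $J$. For a fixed $n$ with $a(n)=a$, the probability that $\|S_nx_{J_l}\|<2^a$ for all $l$ is at most $(1-\pi_a)^{L_a}\le e^{-\pi_aL_a}\le e^{-k}<1/N$. There are at most $N$ such $n$, so some realization works for all of them at once. Put the vectors $L_a^{-1}x_{J_l}$ ($l\le L_a$) into $Z_k$. Their total norm is at most $1$, and for each such $n$ one of them satisfies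
$$\|S_nz\|\ge\frac{2^a}{L_a}\ge\frac{2^a\pi_a}{2k}=\frac{c\sqrt N}{8k(2k+1)}\ge\frac{c2^{k/2}}{24k^2},$$
as $2k+1\le3k$. There are at most $2k+1$ values of $a$, so the total norm of $Z_k$ is at most $1+(2k+1)=2k+2$.

**Step 4 (three random vectors).** *We produce $x^1,x^2,x^3$ with $\max_i\|S_nx^i\|\to\infty$ and conclude.* Let $k_0\ge1$ satisfy $c2^{k_0/2}\ge2$; then every $k\ge k_0$ is admissible above. Let $(z_l)$ enumerate, with multiplicity, the vectors $k^{-3}z$ for $z\in Z_k$, $k\ge k_0$. Then $\sum_l\|z_l\|\le\sum_kk^{-3}(2k+2)<\infty$. By Step 3, for $n\in D_k$ there are $l(n)$ and a norm-one $f_n\in P^*$ such that $h_n=f_n\circ S_n$, which is in $P^*$ because $S_n$ is bounded, satisfies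
$$|h_n(z_{l(n)})|\ge\mu_k:=\frac{c2^{k/2}}{24k^5}.$$
Let $t_l^i$ ($i=1,2,3$, $l\in\omega$) be independent and uniform on $[-1,1]$, and $x^i=\sum_lt_l^iz_l$. By continuity $h_n(x^i)=\sum_lt_l^ih_n(z_l)$. For scalars $A,B$ with $B\ne0$, the set $\{t\in\mathbb R:|A+tB|\le k\}$ is convex and contained in $\{t:|\operatorname{Re}(A/B)+t|\le k/|B|\}$, so it is an interval of length at most $2k/|B|$. Condition on all $t^i_l$ with $l\ne l(n)$; as the uniform density is $\frac12$, we get $\mathbb P(|h_n(x^i)|\le k)\le k/\mu_k$. The three vectors are independent and $|D_k|=2^k$, so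
$$\sum_{k\ge k_0}\sum_{n\in D_k}\mathbb P\Big(\max_{i\le3}|h_n(x^i)|\le k\Big)\le\sum_{k\ge k_0}2^k\Big(\frac{24k^6}{c\,2^{k/2}}\Big)^3<\infty .$$
This is where three vectors are used: the terms behave like $2^k\cdot2^{-3k/2}$ up to powers of $k$. By the Borel–Cantelli lemma there are $x^1,x^2,x^3\in P$ such that for all but finitely many $n$, if $n\in D_k$, then $\max_i\|S_nx^i\|\ge\max_i|h_n(x^i)|>k$. Thus $\max_i\|S_nx^i\|\to\infty$. Hence $\bigcup_{i\le3}\{n:\|S_nx^i-x^i\|\ge1\}$ is cofinite. But each of the three sets belongs to $\mathcal I$, so $\omega\in\mathcal I$, a contradiction. This proves the first assertion.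

**Step 5 (analytic ideals).** *We show that for an analytic ideal the coordinates are automatically continuous, so that the first assertion applies.* Let $X$ be any separable Banach space with an $\mathcal I$-basis $(\mathbf a_n)$, where $\mathcal I\subseteq2^\omega$ is analytic. For $j\ge1$ the map
$$A_j:X\times\mathbb K^\omega\to2^\omega,\qquad A_j(x,\alpha)=\Big\{n:\Big\|\sum_{k\le n}\alpha_k\mathbf a_k-x\Big\|\ge1/j\Big\}$$
is Borel, since each coordinate is the indicator of a closed set. The graph of $x\mapsto(\alpha_n(x))_n$ is $\bigcap_jA_j^{-1}(\mathcal I)$, which is analytic. By (C) this additive map $X\to\mathbb K^\omega$ between Polish groups is Borel, hence continuous, so every $\alpha_n$ is continuous. For $X=P$ and $\mathcal I$ nontrivial this contradicts the first assertion. $\blacksquare$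

In particular $P$ has neither a Schauder basis nor an $\mathcal E$-Schauder basis, although by Theorem 1 it has a $\mathcal J$-Schauder basis for some nontrivial $\mathcal J$. Step 5 also tells us something about the ideals built in Section 7: since the bases of Theorem 1 have discontinuous coordinate functionals in every space $X$, those ideals are never analytic.
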